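# A van der Corput set along which the Fourier coefficients of a measure with an atom tend to zero

## 1. Zero coefficients and small coefficients: the guess that they detect the same sets

Take a positive finite Borel measure $\sigma$ on the torus $\mathbb T=[0,1)$, with Fourier coefficients
$$\hat\sigma(n)=\int_{\mathbb T}e^{-2\pi i nx}\,d\sigma(x),\qquad n\in\mathbb Z .$$
Some sets $D$ of nonzero integers have this property: if $\hat\sigma$ *vanishes* on $D$, then $\sigma$ has no atoms. Suppose now that we only know that $\hat\sigma(d)$ *tends to zero* along $D$. Is it still true that $\sigma$ has no atoms?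

A natural first guess is yes, since a coefficient that tends to zero seems nearly as good as one that is zero. We fix the definitions, test the guess on cases that can be done by hand, and then see that it is wrong.

Notation: $\mathbb N=\{1,2,\dots\}$, $e(t)=e^{2\pi i t}$, $\|t\|$ is the distance from $t\in\mathbb R$ to $\mathbb Z$, and $\delta_x$ is the unit mass at $x$. A measure is *continuous* if it has no atoms.

**Definition (van der Corput set).** A set $D\subset\mathbb Z\setminus\{0\}$ is a van der Corput set (vdC set) if, for every sequence $(u_n)_{n\in\mathbb N}$ of complex numbers of modulus $1$ with $\lim_{N}\frac1N\sum_{n=1}^Nu_{n+d}\overline{u_n}=0$ for all $d\in D$, we have $\lim_N\frac1N\sum_{n=1}^Nu_n=0$. Here $u_{n+d}=0$ when $n+d\le0$.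

We use this definition only through the following known fact.

**Spectral characterization.** For $D\subset\mathbb Z\setminus\{0\}$ the following are equivalent:

- (a) $D$ is a vdC set;
- (b) every positive finite measure $\sigma$ on $\mathbb T$ with $\hat\sigma(d)=0$ for all $d\in D$ satisfies $\sigma(\{0\})=0$;
- (c) every positive finite measure $\sigma$ on $\mathbb T$ with $\hat\sigma(d)=0$ for all $d\in D$ is continuous.

**Definition ($FC^+$ set).** An infinite set $D$ of integers is an $FC^+$ set if every positive finite measure $\sigma$ on $\mathbb T$ with $\hat\sigma(d)\to0$ as $|d|\to\infty$, $d\in D$, is continuous.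

An $FC^+$ set $D\subset\mathbb Z\setminus\{0\}$ is vdC: if $\hat\sigma=0$ on $D$ then certainly $\hat\sigma\to0$ along $D$, so $\sigma$ is continuous, which is (c). The question whether some vdC set fails to be $FC^+$ is posed in Bergelson, Håland Knutson and Son, "An extension of Weyl's equidistribution theorem to generalized polynomials and applications", arXiv:1911.05938 (2019). The guess above says that there is no such set.

Two facts will be used repeatedly.

*Translation.* If $\sigma_a(B)=\sigma(B+a)$, then $\hat\sigma_a(n)=e(na)\hat\sigma(n)$, so $|\hat\sigma_a|=|\hat\sigma|$, and an atom of $\sigma$ at $a$ becomes an atom of $\sigma_a$ at $0$. Hence, to prove that a set is $FC^+$, it suffices to exclude atoms at $0$.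

*Averages detect atoms.* For every $t\in\mathbb R$,
$$\frac1N\sum_{d=1}^N\hat\sigma(d)e(dt)=\int\frac1N\sum_{d=1}^Ne(d(t-x))\,d\sigma(x)\longrightarrow\sigma(\{t\bmod 1\}),\tag{1}$$
by bounded convergence: the integrand has modulus at most $1$; it equals $1$ if $x\equiv t$, and otherwise it is a geometric sum divided by $N$, which tends to $0$.

**Case $D=\mathbb N$.** If $\hat\sigma(n)\to0$ as $n\to\infty$, then its Cesàro means tend to $0$, and (1) with $t=0$ gives $\sigma(\{0\})=0$. So $\mathbb N$ is $FC^+$, and the guess holds.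

**Case of difference sets.** Let $S\subset\mathbb N$ be infinite and $D=\{s-s':s,s'\in S,\ s>s'\}$. Suppose $\hat\sigma\to0$ along $D$. Given $\varepsilon>0$, choose $K$ with $|\hat\sigma(d)|\le\varepsilon$ for $d\in D$, $d>K$, and choose $s_1<\dots<s_r$ in $S$ with consecutive gaps larger than $K$. Since $\hat\sigma(-d)=\overline{\hat\sigma(d)}$,
$$\sigma(\{0\})\le\int\Big|\frac1r\sum_{j=1}^re(s_jx)\Big|^2d\sigma(x)=\frac1{r^2}\sum_{j,l}\hat\sigma(s_l-s_j)\le\frac{\sigma(\mathbb T)}r+\varepsilon .$$
Let $r\to\infty$ and then $\varepsilon\to0$. So $D$ is $FC^+$, and the guess holds again.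

**Cases on the negative side.** The odd numbers are not vdC, since $\frac12(\delta_0+\delta_{1/2})$ has coefficients $\frac12(1+(-1)^d)$. A finite set $D$ is not vdC either: for $M>\max_{d\in D}|d|$ the measure
$$\lambda_M=\frac1M\sum_{j=0}^{M-1}\delta_{j/M},\qquad\hat\lambda_M(d)=\begin{cases}1& M\mid d,\\0&\text{otherwise,}\end{cases}\tag{2}$$
vanishes on $D$ and has $\lambda_M(\{0\})=1/M$.

To measure how far a set is from being vdC, put, for $D\subset\mathbb Z\setminus\{0\}$,
$$\delta(D)=\sup\{\sigma(\{0\}):\ \sigma\text{ a probability measure on }\mathbb T,\ \hat\sigma(d)=0\ \ \forall d\in D\}.\tag{3}$$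
(Lebesgue measure qualifies, so the supremum is over a nonempty set.) By (a)$\Leftrightarrow$(b), $D$ is vdC if and only if $\delta(D)=0$. If $D'\subset D$, then $\delta(D)\le\delta(D')$. As an example, $\delta(\{1,\dots,M-1\})=1/M$ for $M\ge2$: the lower bound is (2), and the upper bound is the computation for difference sets with $\{s_1,\dots,s_M\}=\{0,\dots,M-1\}$, where all off-diagonal terms vanish.

In both positive cases the proof used averages of $\hat\sigma$ over $D\cup(-D)$ (and $0$) with weights of total mass $1$, so small coefficients gave a small average. Property (b) for a general vdC set provides no such weights.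

## 2. Correcting the coefficients with a density

Here is a direct way to try to prove the guess. Suppose $\hat\sigma$ is small on the vdC set $D$. Add to $\sigma$ an absolutely continuous measure that cancels the coefficients on $D$ exactly. Atoms are not affected, and property (b) then applies. This does prove something.

**Theorem 1 (summable decay suffices).** Let $D$ be any vdC set and $\sigma$ a positive finite measure on $\mathbb T$ with $\sum_{d\in D}|\hat\sigma(d)|<\infty$. Then $\sigma$ is continuous.

*Proof.* Suppose $\sigma$ has an atom. Translate so that it is at $0$; this does not change $|\hat\sigma(d)|$. Let $D^\pm=D\cup(-D)$ and $S=\sum_{d\in D^\pm}|\hat\sigma(d)|<\infty$, and put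
$$p(x)=S-\sum_{d\in D^\pm}\hat\sigma(d)e(dx).$$
The series converges absolutely and uniformly, so $p$ is continuous. It is real, since the terms for $d$ and $-d$ are complex conjugates, and $p\ge S-S=0$. So $\tau=\sigma+p\,dx$ is a positive finite measure. Since $0\notin D$, for $d\in D$ the coefficient of $p$ at $d$ is $-\hat\sigma(d)$, and $\hat\tau(d)=0$. But $\tau(\{0\})=\sigma(\{0\})>0$, which contradicts (b). $\blacksquare$

The exact point where this stops is the constant $S$. Positivity of the correction was bought by adding $S$, the sum of all the coefficients to be canceled. If $\hat\sigma(d)\to0$ without summability, $S$ is infinite and there is no such $p$. (We claim nothing about $\ell^p$-decay with $1<p<\infty$.) This is where the guess breaks.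

**Theorem 2.** There exist an infinite set $D\subset\mathbb N$ and a probability measure $\rho$ on $\mathbb T$ such that $D$ is a vdC set and $\lim_{|d|\to\infty,\,d\in D}\hat\rho(d)=-1$. Consequently $\sigma=\frac12(\delta_0+\rho)$ satisfies $\hat\sigma(d)\to0$ along $D$ and $\sigma(\{0\})\ge\frac12$, so $D$ is not an $FC^+$ set. Moreover, necessarily $\sum_{d\in D}|1+\hat\rho(d)|=\infty$.

The "consequently" is immediate: $\hat\sigma(d)=\frac12(1+\hat\rho(d))$. The last sentence follows from Theorem 1, since $\sum_{d\in D}|\hat\sigma(d)|=\frac12\sum_{d\in D}|1+\hat\rho(d)|$ and $\sigma$ has an atom. What must be built is the pair $(D,\rho)$.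

## 3. Atoms of mass one half and frequencies near one half

Why ask for $\hat\rho\to-1$? Because it is the extreme case. If a probability measure $\sigma$ has $\sigma(\{x\})=c$, then for every $d$
$$|\hat\sigma(d)|\ge c-(1-c)=2c-1,\tag{4}$$
so if $\hat\sigma\to0$ along some infinite set, then $c\le\frac12$. If the bound is reached at $x=0$, then $\sigma=\frac12(\delta_0+\rho)$ with $\rho$ a probability measure, and $\hat\sigma\to0$ means $\hat\rho\to-1$. This says that for $d\in D$ large, $dx$ is close to $\frac12$ modulo $1$ for most points $x$, measured by $\rho$.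

The simplest attempt is $\rho=\delta_a$ and $D=\{d:\|da-\frac12\|<\frac14\}$, or a thinner subset. It fails because such a $D$ is not vdC. To see this we need a standard function.

**The tent function.** For $0<h<\frac12$ let $f_h(y)=h^{-1}\max(0,1-\|y\|/h)$ on $\mathbb T$. For example, $f_{1/4}$ is $4$ at $0$, and is $0$ when $\|y\|\ge\frac14$. We have $f_h=h^{-2}\,1_{[0,h)}*1_{(-h,0]}$: the convolution at $y$ is the length of $[0,h)\cap([0,h)+y)$, which is $\max(0,h-\|y\|)$ as $2h<1$. The two indicator functions are reflections of each other (up to null sets), so their coefficients are conjugate and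
$$\hat f_h(j)=h^{-2}\big|\hat1_{[0,h)}(j)\big|^2\ge0,\qquad\hat f_h(j)\le\hat f_h(0)=1,\qquad\sum_j\hat f_h(j)=h^{-2}\cdot h=h^{-1}<\infty,\tag{5}$$
the last by Parseval. As $f_h$ is continuous with summable coefficients, $f_h(y)=\sum_j\hat f_h(j)e(jy)$ for every $y$.

**Lemma 1 (one frequency is an obstruction).** Let $D\subset\mathbb Z\setminus\{0\}$, $a\in\mathbb R$, and let $G\subset D$ be finite with $\|da-\frac12\|<\frac14$ for all $d\in D\setminus G$. Then $D$ is not a vdC set.

*Proof.* Put $f=f_{1/4}$ and $\tau=\sum_j\hat f(j)\,\delta_{-ja\bmod1}$. By (5) this is a finite positive measure with $\tau(\{0\})\ge\hat f(0)=1$. Its coefficients are $\hat\tau(d)=\sum_j\hat f(j)e(dja)=f(da)$. For $d\in D\setminus G$ we have $\|da\|\ge\frac12-\|da-\frac12\|>\frac14$, so $\hat\tau(d)=0$. To deal with $G$, take $M\in\mathbb N$ with $M>|d|$ for all $d\in G$, and $\lambda_M$ from (2). The coefficients of $\tau*\lambda_M$ are $\hat\tau(d)\hat\lambda_M(d)$. They vanish for $d\in D\setminus G$ because of $\hat\tau$, and for $d\in G$ because $0<|d|<M$. But $(\tau*\lambda_M)(\{0\})\ge\tau(\{0\})\lambda_M(\{0\})\ge\frac1M>0$,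 which contradicts (b). $\blacksquare$

**Lemma 2 (the measure must be continuous).** Let $D\subset\mathbb N$ be a vdC set and $\rho$ a probability measure with $\hat\rho(d)\to-1$ along $D$. Then $\rho$ is continuous.

*Proof.* Suppose $\rho(\{a\})>0$. Along $D$,
$$\rho(\{a\})\,|1+e(-da)|^2\le\int|1+e(-dx)|^2\,d\rho(x)=2+2\operatorname{Re}\hat\rho(d)\to0 .$$
Hence $e(-da)\to-1$, that is, $\|da-\frac12\|\to0$ along $D$. So $\|da-\frac12\|<\frac14$ for all but finitely many $d\in D$, and Lemma 1 says that $D$ is not vdC, a contradiction. $\blacksquare$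

These lemmas dictate the shape of the construction.

- For a measure $\frac1n\sum_i\delta_{\alpha_i}$ with finitely many points, we cannot require *all* $d\alpha_i$ to be near $\frac12$. We allow a few indices $i$ to be wrong, and hope that this freedom makes the set of allowed $d$ nearly vdC.
- No single finite collection of points will do. We need a sequence of collections, with the number of points tending to infinity and the errors tending to zero, all approximating one continuous $\rho$.

How many wrong indices are enough? This question has a finite version.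

## 4. Characters of $(\mathbb Z/2)^n$ that cancel on vectors with few zeros

Idealize: suppose each $d\alpha_i$ is exactly $0$ or $\frac12$ modulo $1$, and write $d\alpha_i=g_i/2$ with $g\in\{0,1\}^n=(\mathbb Z/2)^n$. Let $|g|$ be the number of $1$'s of $g$, and for $1\le R<n$ let
$$E_{n,R}=\{g\in\{0,1\}^n:\ |g|\ge n-R\},$$
the vectors with at most $R$ wrong coordinates. For $S\subset\{1,\dots,n\}$ let $\chi_S(g)=(-1)^{\sum_{i\in S}g_i}$. The analogue of $\hat\sigma$, for a measure of mass at most $1$, is a function
$$\psi=\sum_Sc_S\chi_S,\qquad c_S\ge0,\quad\sum_Sc_S\le1,\tag{6}$$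
and the analogue of $\sigma(\{0\})$ is $c_\emptyset$. If $\psi=0$ on $E_{n,R}$, how large can $c_\emptyset$ be?

*No wrong coordinate.* On the single vector $\mathbf 1=(1,\dots,1)$, the function $\frac12(1+\chi_{\{1\}})$ vanishes, with $c_\emptyset=\frac12$. This is the model form of the one-frequency obstruction.

*$n=2$, $R=1$.* Here $E_{2,1}=\{11,10,01\}$. A function vanishing there is supported at $0$, so all four $c_S$ equal $\psi(0)/4\le\frac14$. Hence $c_\emptyset\le\frac14$, with equality for $\psi=1_{\{0\}}$.

*A function that is small but not zero.* Compare with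
$$\varphi(g)=\frac12\Big(1+\frac1n\sum_{i=1}^n(-1)^{g_i}\Big)=1-\frac{|g|}n .\tag{7}$$
It has the form (6) with $c_\emptyset=\frac12$, and on $E_{n,R}$ it satisfies $0\le\varphi\le\frac Rn$. So if $R$ is much smaller than $n$, approximate vanishing on $E_{n,R}$ is compatible with $c_\emptyset=\frac12$. It remains to see that *exact* vanishing forces $c_\emptyset$ to be small, for a suitable such $R$.

To exploit exact vanishing, take a linear combination of the equations $\psi(\mathbf 1+h)=0$, $|h|\le R$, which are all available because $|\mathbf 1+h|=n-|h|\ge n-R$. As $\chi_S(\mathbf 1)=(-1)^{|S|}$,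
$$0=\sum_{|h|\le R}a_h\psi(\mathbf 1+h)=\sum_Sc_S\,(-1)^{|S|}\Big(\sum_{|h|\le R}a_h\chi_S(h)\Big).$$
We want the bracket to be $1$ for $S=\emptyset$ and tiny for all $S\ne\emptyset$. It will turn out that the bracket can be $Q(|S|)$ for any polynomial $Q$ of degree at most $R$. So we need a polynomial with $Q(0)=1$ that is small on $[1,n]$, and Chebyshev polynomials provide one as soon as $R$ is much larger than $\sqrt n$. Recall that $T_R$ is the polynomial of degree $R$ with $T_R(\cos\theta)=\cos R\theta$ and $T_R(\cosh t)=\cosh Rt$.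

**Lemma 3.** Let $n\ge2$, $R\ge1$. There is a real polynomial $Q$ of degree $R$ with $Q(0)=1$ and $|Q(y)|\le\frac n{2R^2}$ for $y\in[1,n]$.

*Proof.* Put
$$Q(y)=T_R\Big(\frac{n+1-2y}{n-1}\Big)\Big/T_R\Big(\frac{n+1}{n-1}\Big).$$
Then $Q(0)=1$. As $y$ goes from $1$ to $n$, the argument in the numerator goes from $1$ to $-1$, so the numerator has modulus at most $1$. For the denominator, write $\frac{n+1}{n-1}=1+\frac2{n-1}=\cosh t$ with $t>0$. For $s\ge0$ we have $\sinh(Rs)\ge R\sinh s$, by induction on $R$: $\sinh((R+1)s)=\sinh(Rs)\cosh s+\cosh(Rs)\sinh s\ge R\sinh s+\sinh s$. Hence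
$$T_R(\cosh t)=\cosh(Rt)=1+2\sinh^2(Rt/2)\ge1+2R^2\sinh^2(t/2)=1+R^2(\cosh t-1)\ge\frac{2R^2}{n-1}\ge\frac{2R^2}n.\qquad\blacksquare$$

**Lemma 4.** Let $1\le R<n$, and let $\psi$ be as in (6). If $\psi=0$ on $E_{n,R}$, then $c_\emptyset\le\frac n{2R^2}$.

*Proof.* **Step 1: write $Q(|S|)$ as a combination of the $\chi_S(h)$ with $|h|\le R$.** Take $Q$ from Lemma 3, and let $e_i$ be the basis vectors. Since $\chi_S(e_i)=-1$ for $i\in S$ and $1$ otherwise, $|S|=\sum_i\frac{1-\chi_S(e_i)}2$. Substitute this in $Q$, expand, and reduce with $\chi_S(e_i)^2=1$. The result is a multilinear polynomial of degree at most $R$ in the $\chi_S(e_i)$. A product of $\chi_S(e_i)$ over distinct indices $i\in H$ is $\chi_S(h)$, where $h=\sum_{i\in H}e_i$ and $|h|=|H|\le R$. So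
$$Q(|S|)=\sum_{|h|\le R}a_h\chi_S(h)\quad\text{for all }S,$$
with coefficients $a_h$ that do not depend on $S$.

**Step 2: use the vanishing on $E_{n,R}$.** Since $(-1)^{|S|}\chi_S(h)=\chi_S(\mathbf 1+h)$,
$$\sum_Sc_S(-1)^{|S|}Q(|S|)=\sum_{|h|\le R}a_h\sum_Sc_S\chi_S(\mathbf 1+h)=\sum_{|h|\le R}a_h\psi(\mathbf 1+h)=0,\tag{8}$$
because $\mathbf 1+h\in E_{n,R}$.

**Step 3: isolate $c_\emptyset$.** The term $S=\emptyset$ in (8) is $c_\emptyset Q(0)=c_\emptyset$, and for $S\ne\emptyset$ we have $1\le|S|\le n$. Hence
$$c_\emptyset\le\sum_{S\ne\emptyset}c_S|Q(|S|)|\le\frac n{2R^2}.\qquad\blacksquare$$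

*Example.* Let $n=3$, $R=2$. Here $T_2(x)=2x^2-1$ and $Q(y)=\frac{2(2-y)^2-1}7$, with values $1,\frac17,-\frac17,\frac17$ at $y=0,1,2,3$. With $x_i=\chi_S(e_i)$ we have $2-|S|=\frac12(1+x_1+x_2+x_3)$, and the reduction gives $Q(|S|)=\frac17\big(1+\sum_ix_i+\sum_{i<j}x_ix_j\big)$, so $a_h=\frac17$ for all seven $h$ with $|h|\le2$. Since $(-1)^{|S|}Q(|S|)=-\frac17$ for every $S\ne\emptyset$, (8) reads $c_\emptyset=\frac17\sum_{S\ne\emptyset}c_S\le\frac17(1-c_\emptyset)$, so $c_\emptyset\le\frac18$. This is sharp: $E_{3,2}$ is everything except $0$, and $1_{\{0\}}$ has all $c_S=\frac18$.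

*The weights $a_h$ are large.* Put $\varphi$ from (7) in place of $\psi$ in the first two equalities of (8). The left side is $\frac12Q(0)-\frac12Q(1)\ge\frac12-\frac n{4R^2}$, and $|\varphi(\mathbf 1+h)|\le\frac Rn$, so $\sum_h|a_h|\ge\frac nR\big(\frac12-\frac n{4R^2}\big)$. In the window $\sqrt n\ll R\ll n$ the total weight is therefore unbounded. Exact zeros survive such a combination, but small values do not. In Section 1 all weights had total mass $1$, which is why those cases could not show this.

## 5. From the cube to the integers by Bohr sets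

We now return to $\mathbb Z$. For $\alpha\in\mathbb R^n$, $1\le R<n$ and $0<h<\frac12$ let
$$\widetilde E_{n,R,h}(\alpha)=\{d\in\mathbb Z:\ \exists g\in E_{n,R}\text{ with }\|d\alpha_i-g_i/2\|<h\text{ for all }i\}.$$
For $n=2$, $R=1$, this is the set of $d$ for which $d\alpha_1,d\alpha_2$ are both within $h$ of $\{0,\frac12\}$ modulo $1$, and at least one of them is within $h$ of $\frac12$. In general $0\notin\widetilde E_{n,R,h}(\alpha)$: every $g\in E_{n,R}$ has some $g_i=1$, as $R<n$, and $\|0-\frac12\|=\frac12>h$. So $\delta$ is defined for this set.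

**Lemma 5 (transfer).** If $1,\alpha_1,\dots,\alpha_n$ are linearly independent over $\mathbb Q$, then $\delta(\widetilde E_{n,R,h}(\alpha))\le\frac n{2R^2}$.

*Proof.* Write $\widetilde E$ for the set, and let $\sigma$ be a probability measure with $\hat\sigma=0$ on $\widetilde E$. We must show $\sigma(\{0\})\le\frac n{2R^2}$.

**Step 1: a test function on $\mathbb T^n$ that localizes and has nonnegative coefficients.** Put $F(y)=\prod_{i=1}^nf_h(y_i)$ with the tent function. By (5), $F(y)=\sum_{k\in\mathbb Z^n}\hat F(k)e(k\cdot y)$ pointwise, with absolutely summable coefficients and $0\le\hat F(k)\le\hat F(0)=1$. Also $F(y)\ne0$ only if $\|y_i\|<h$ for all $i$.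

**Step 2: average $\hat\sigma$ over those $d$ that look like $g$, to get a function on the cube.** For $g\in\{0,1\}^n$ define
$$\psi(g)=\lim_{N\to\infty}\frac1N\sum_{d=1}^N\hat\sigma(d)\,F(d\alpha-g/2).$$
The limit exists, for the following reason. Expanding $F$ and using $e(-k\cdot g/2)=(-1)^{k\cdot g}$, the average is
$$\sum_k\hat F(k)(-1)^{k\cdot g}\,\frac1N\sum_{d=1}^N\hat\sigma(d)e(d\,k\cdot\alpha).$$
Each inner average has modulus at most $1$ and tends to $\sigma(\{k\cdot\alpha\bmod1\})$ by (1). Since $\sum_k\hat F(k)<\infty$, dominated convergence for sums gives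
$$\psi(g)=\sum_{k\in\mathbb Z^n}\hat F(k)\,\sigma(\{k\cdot\alpha\})\,(-1)^{k\cdot g}.$$

**Step 3: check that $\psi$ has the form (6) and that $c_\emptyset$ sees $\sigma(\{0\})$.** The sign $(-1)^{k\cdot g}$ depends only on the set $S$ of indices $i$ with $k_i$ odd, and equals $\chi_S(g)$. So
$$\psi=\sum_Sc_S\chi_S,\qquad c_S=\sum_{k:\ \{i:\,k_i\text{ odd}\}=S}\hat F(k)\,\sigma(\{k\cdot\alpha\})\ge0 .$$
If $k\cdot\alpha\equiv k'\cdot\alpha\pmod1$, then $(k-k')\cdot\alpha\in\mathbb Z$, and independence gives $k=k'$. So the points $k\cdot\alpha\bmod1$ are distinct, and $\sum_Sc_S\le\sum_k\sigma(\{k\cdot\alpha\})\le1$. The term $k=0$ gives $c_\emptyset\ge\hat F(0)\sigma(\{0\})=\sigma(\{0\})$.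

**Step 4: check that $\psi$ vanishes on $E_{n,R}$ and conclude.** Let $g\in E_{n,R}$. If $F(d\alpha-g/2)\ne0$, then $\|d\alpha_i-g_i/2\|<h$ for all $i$, so $d\in\widetilde E$ and $\hat\sigma(d)=0$. Every term of the average is thus zero, and $\psi(g)=0$. Lemma 4 gives $\sigma(\{0\})\le c_\emptyset\le\frac n{2R^2}$. $\blacksquare$

The counterpart of the function $\varphi$ is the following estimate.

**Lemma 6.** Let $\rho_\alpha=\frac1n\sum_{i=1}^n\delta_{\alpha_i\bmod1}$. For $d\in\widetilde E_{n,R,h}(\alpha)$ we have $|1+\hat\rho_\alpha(d)|\le\frac{2R}n+2\pi h$.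

*Proof.* We have $1+\hat\rho_\alpha(d)=\frac1n\sum_i(1+e(-d\alpha_i))$. Let $g$ be as in the definition of $\widetilde E$. If $g_i=1$, then, since $e(\frac12)=-1$ and $|1-e(t)|\le2\pi\|t\|$,
$$|1+e(-d\alpha_i)|=\big|1-e\big(-(d\alpha_i-\tfrac12)\big)\big|\le2\pi h .$$
For the at most $R$ indices with $g_i=0$ use $|1+e(-d\alpha_i)|\le2$. Average over $i$. $\blacksquare$

## 6. Gluing the scales into one measure

At one scale $(n,R,h)$ with $\sqrt n\ll R\ll n$, the set $\widetilde E(\alpha)$ has small $\delta$, and $\hat\rho_\alpha$ is near $-1$ on it. We need all scales at once, for one $\rho$. Passing to a new scale changes the measure, and we can keep $\hat\rho$ nearly unchanged only on *finitely many* integers, by moving the points very little. So each scale has to be cut down to a finite set first.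

**Lemma 7 (compactness).** If $\delta(D)<\varepsilon$, there is a finite $D'\subset D$ with $\delta(D')\le\varepsilon$.

*Proof.* Suppose not. Let $D_1'\subset D_2'\subset\cdots$ be finite sets with union $D$. For each $j$ there is a probability measure $\sigma_j$ with $\hat\sigma_j=0$ on $D'_j$ and $\sigma_j(\{0\})>\varepsilon$. Pass to a subsequence converging weak-$*$ to a probability measure $\sigma$. For each $d\in D$ we have $\hat\sigma(d)=\lim\hat\sigma_j(d)=0$. For $0<h<\frac12$ the continuous function $u_h(y)=\max(0,1-\|y\|/h)$ satisfies $\int u_h\,d\sigma=\lim\int u_h\,d\sigma_j\ge\varepsilon$, and letting $h\to0$ gives $\sigma(\{0\})\ge\varepsilon$. So $\delta(D)\ge\varepsilon$, a contradiction. $\blacksquare$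

*Proof of Theorem 2.* **Step 1: fix the scales.** Let
$$n_k=16^k,\qquad R_k=8^k,\qquad h_k=\tfrac18\,2^{-k}\qquad(k\ge1).$$
Then $1\le R_k<n_k$, $0<h_k<\frac12$, and
$$\frac{n_k}{2R_k^2}=\tfrac12\,4^{-k},\qquad\frac{2R_k}{n_k}+2\pi h_k=2\cdot2^{-k}+\tfrac\pi4\,2^{-k}\le3\cdot2^{-k}.\tag{9}$$

**Step 2: choose points and finite sets inductively.** We choose $\alpha^{(k)}\in\mathbb R^{n_k}$ and finite sets $D_k\subset\mathbb Z\setminus\{0\}$ such that, with $\rho_k=\rho_{\alpha^{(k)}}$ as in Lemma 6, for all $k\ge1$:

1. $1,\alpha_1^{(k)},\dots,\alpha_{n_k}^{(k)}$ are linearly independent over $\mathbb Q$;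
2. $D_k\subset\widetilde E_{n_k,R_k,h_k}(\alpha^{(k)})$ and $\delta(D_k)\le4^{-k}$;
3. $|\hat\rho_{k+1}(d)-\hat\rho_k(d)|\le2^{-k}$ for all $d\in D_1\cup\dots\cup D_k$.

Condition 1 excludes only a Lebesgue-null set of vectors: for each nonzero integer vector $(m_0,\dots,m_n)$ the solutions of $m_0+\sum m_i\alpha_i=0$ form an affine hyperplane or the empty set, and there are countably many such vectors. So a first vector $\alpha^{(1)}$ exists.

Given $\alpha^{(k)}$ with condition 1, Lemma 5 and (9) give $\delta(\widetilde E_{n_k,R_k,h_k}(\alpha^{(k)}))\le\frac12 4^{-k}<4^{-k}$, and Lemma 7 provides a finite $D_k$ as in condition 2. It omits $0$ because $\widetilde E$ does.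

Given $\alpha^{(k)},D_1,\dots,D_k$, choose for each $i\le n_k$ sixteen numbers within $\kappa$ of $\alpha_i^{(k)}$. Together they form a vector $\alpha^{(k+1)}\in\mathbb R^{16n_k}=\mathbb R^{n_{k+1}}$. The permitted vectors contain an open box, so by the null-set remark we can make the choice with condition 1. Then $\hat\rho_{k+1}(d)-\hat\rho_k(d)$ is an average of $n_{k+1}$ differences $e(-d\beta)-e(-d\alpha_i^{(k)})$ with $|\beta-\alpha_i^{(k)}|\le\kappa$, so its modulus is at most $2\pi|d|\kappa$. Since $D_1\cup\dots\cup D_k$ is finite, condition 3 holds when $\kappa$ is small enough.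

**Step 3: pass to the limit measure.** Let $\rho$ be a weak-$*$ limit point of $(\rho_k)$; it is a probability measure. Let $d\in D_k$. By condition 3, $|\hat\rho_{j+1}(d)-\hat\rho_j(d)|\le2^{-j}$ for all $j\ge k$, so $(\hat\rho_j(d))_{j\ge k}$ is Cauchy. Its limit must be $\hat\rho(d)$, and $|\hat\rho(d)-\hat\rho_k(d)|\le\sum_{j\ge k}2^{-j}=2^{1-k}$. By Lemma 6 and (9), $|1+\hat\rho_k(d)|\le3\cdot2^{-k}$. Hence
$$|1+\hat\rho(d)|\le3\cdot2^{-k}+2^{1-k}=5\cdot2^{-k}\qquad(d\in D_k).\tag{10}$$

**Step 4: define $D$ and check that it is vdC and infinite.** Let $D^0=\bigcup_kD_k$ and $D=\{|d|:d\in D^0\}\subset\mathbb N$. Since $\hat\sigma(-d)=\overline{\hat\sigma(d)}$ for a positive measure, vanishing on $D$ and vanishing on $D^0$ are the same condition. So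
$$\delta(D)=\delta(D^0)\le\inf_k\delta(D_k)\le\inf_k4^{-k}=0,$$
and $D$ is vdC. By (2), a finite set is not vdC, so $D$ is infinite.

**Step 5: check that $\hat\rho\to-1$ along $D$.** Let $\eta>0$ and choose $k_0$ with $5\cdot2^{-k_0}\le\eta$. We have $|1+\hat\rho(-d)|=|1+\hat\rho(d)|$. So, by (10), an element of $D$ with $|1+\hat\rho(d)|>\eta$ is the absolute value of an element of $D_1\cup\dots\cup D_{k_0-1}$, and this union is finite. Hence $\hat\rho(d)\to-1$ along $D$.

The remaining claims were derived from this after the statement: $\sigma=\frac12(\delta_0+\rho)$ has $\hat\sigma(d)=\frac12(1+\hat\rho(d))\to0$ along $D$ and $\sigma(\{0\})\ge\frac12$, so $D$ is not $FC^+$; and $\sum_{d\in D}|1+\hat\rho(d)|=\infty$ by Theorem 1. $\blacksquare$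

## 7. The extremal atom, and a weakly mixing system without strong recurrence

A measure-preserving system $(X,\mu,T)$ (on a probability space) is *weakly mixing* if $\frac1N\sum_{n=1}^N|\mu(A\cap T^{-n}B)-\mu(A)\mu(B)|\to0$ for all measurable $A,B$. We call $D$ a *set of strong recurrence* if, for every such system and every $A$ with $\mu(A)>0$, $\mu(A\cap T^{-d}A)$ does not tend to $0$ along $D$. For example, $\mathbb N$ is one: if $\mu(A\cap T^{-n}A)\to0$, take $r$ sets $T^{-s_j}A$ with widely spaced $s_j$; their pairwise intersections have measure less than any prescribed $\varepsilon$, while $r\mu(A)>2$ for $r$ large, so the union would have measure at least $r\mu(A)-r^2\varepsilon>1$ for suitable $\varepsilon$.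

**Theorem 3 (sharp constants; failure of strong recurrence).** Let $D,\rho$ be as in Theorem 2.

1. *The atom size $\frac12$ is extremal.* For any infinite $D'\subset\mathbb Z$, any probability measure $\sigma$ with $\hat\sigma(d)\to0$ along $D'$ has all atoms of mass $\le\frac12$. For our vdC set $D$ the value $\frac12$ is attained at $0$, whereas exact vanishing of $\hat\sigma$ on $D$ forces every atom to have mass $0$.
2. *$\rho$ is continuous*, so $\sigma=\frac12(\delta_0+\rho)$ has a single atom, of mass exactly $\frac12$.
3. There is a weakly mixing measure-preserving system $(X,\mu,T)$ and a set $A$ with $\mu(A)=\frac12$ and $\mu(A\cap T^{-d}A)\to0$ along $d\in D$. So a vdC set need not even be a set of strong recurrence. The value $\frac12$ is the largest possible for $\mu(A)$ in any such statement.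

*Proof of 1.* The bound is (4). By Theorem 2, $\sigma=\frac12(\delta_0+\rho)$ has $\hat\sigma\to0$ along $D$ and $\sigma(\{0\})\ge\frac12$, hence $\sigma(\{0\})=\frac12$. The last claim is (c).

*Proof of 2.* This is Lemma 2.

*Proof of 3.* **Step 1: build a Gaussian process with the right correlations.** Let $\rho_s$ be the average of $\rho$ and its image under $x\mapsto-x$. By part 2 it is continuous. It is a symmetric probability measure, and $\hat\rho_s(n)=\operatorname{Re}\hat\rho(n)$, so $\hat\rho_s(d)\to-1$ along $D$. The matrices $(\hat\rho_s(i-j))$ are real, symmetric and positive semidefinite, because $\sum_{i,j}z_i\overline{z_j}\,\hat\rho_s(i-j)=\int|\sum_iz_ie(-ix)|^2d\rho_s\ge0$. Hence there is a real centered stationary Gaussian process $(X_n)_{n\in\mathbb Z}$ with $\mathbb E\,X_{m+n}X_m=\hat\rho_s(n)$. Realize it as the coordinates on $X=\mathbb R^{\mathbb Z}$ with law $\mu$, and let $T$ be the shift, so that $X_m\circ T^n=X_{m+n}$.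

**Step 2: weak mixing.** This is Maruyama's theorem: the shift is weakly mixing since the spectral measure $\rho_s$ is continuous (see Cornfeld–Fomin–Sinai, *Ergodic Theory*, Ch. 14). The argument is short enough to give here. By bounded convergence,
$$\frac1N\sum_{n=1}^N|\hat\rho_s(n)|^2=\iint\frac1N\sum_{n=1}^Ne(-n(x-y))\,d\rho_s(x)\,d\rho_s(y)\to(\rho_s\times\rho_s)(\{x=y\})=\sum_x\rho_s(\{x\})^2=0 .$$
So for each $\eta>0$ the number of $n\le N$ with $|\hat\rho_s(n)|\ge\eta$ is $o(N)$, and the same holds for $\hat\rho_s(n+m)$ with $m$ fixed. Let $U,V$ be continuous functions with values in $[0,1]$ of the coordinates $X_m$, $|m|\le L$. The vector $(X_m)_{|m|\le L}$ and its shift $(X_{m+n})_{|m|\le L}$ are jointly Gaussian. Their individual laws do not depend on $n$, and their cross-covariances are the numbers $\hat\rho_s(n+m'-m)$. If these cross-covariances tend to $0$, the characteristic function of the joint law tends to that of two independent copies, so the joint law converges weakly. Hence for every $\varepsilon>0$ there is $\eta>0$ such that $|\mathbb E[U\cdot V\circ T^n]-\mathbb EU\,\mathbb EV|<\varepsilon$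 whenever all cross-covariances are less than $\eta$ in modulus, which holds for all but $o(N)$ of the $n\le N$. Therefore $\frac1N\sum_{n\le N}|\mathbb E[U\cdot V\circ T^n]-\mathbb EU\,\mathbb EV|\to0$. Indicators $1_A,1_B$ can be approximated in $L^1(\mu)$ by such $U,V$. Replacing $1_A,1_B$ by $U,V$ changes $\mu(A\cap T^{-n}B)$, and likewise $\mu(A)\mu(B)$, by at most $\|1_A-U\|_1+\|1_B-V\|_1$, uniformly in $n$. This gives weak mixing.

**Step 3: compute the return probabilities of a half-space.** Let $A=\{X_0>0\}$. As $X_0$ is standard normal, $\mu(A)=\frac12$. The pair $(X_0,X_d)$ is centered Gaussian with variances $1$ and covariance $r=\hat\rho_s(d)$. Write $r=\sin\beta$ with $\beta\in[-\frac\pi2,\frac\pi2]$. Then $(X_0,X_d)$ has the law of $(U,\,U\sin\beta+V\cos\beta)$ with $U,V$ independent standard normal. The polar angle $\omega$ of $(U,V)$ is uniform. The first coordinate is positive when $\omega\in(-\frac\pi2,\frac\pi2)$. The second is the inner product of $(U,V)$ with the unit vector of angle $\frac\pi2-\beta$, so it is positive when $\omega\in(-\beta,\pi-\beta)$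 modulo $2\pi$. The two arcs meet in $(-\beta,\frac\pi2)$, of length $\frac\pi2+\beta$. This gives the classical orthant formula (Sheppard)
$$\mu(A\cap T^{-d}A)=\tfrac14+\tfrac1{2\pi}\arcsin\hat\rho_s(d)\longrightarrow\tfrac14-\tfrac14=0\qquad\text{along }D .$$
Since $\mu(A)>0$, the vdC set $D$ is not a set of strong recurrence.

**Step 4: optimality of $\frac12$.** In any measure-preserving system, $\mu(A\cap T^{-d}A)\ge\mu(A)+\mu(T^{-d}A)-1=2\mu(A)-1$. If the left side tends to $0$ along some infinite set, then $\mu(A)\le\frac12$. $\blacksquare$
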